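# Bunches of grapes and the cohomology rings of their configuration spaces

## 1. A first guess: the cohomology sees the whole graph

Let $\Gamma$ be a finite graph, regarded as a topological space. Put $k$ indistinguishable particles on $\Gamma$, no two at the same point. The space of all such positions is
$$B_k\Gamma=\{\{x_1,\dots,x_k\}\subseteq\Gamma:\ x_i\ne x_j\text{ for }i\ne j\},\qquad B\Gamma=\coprod_{k\ge0}B_k\Gamma .$$
Fix a field $\mathbb F$; all homology and cohomology has coefficients in $\mathbb F$. We write $H^*(B\Gamma)\cong H^*(B\Gamma')$ if for every $k\ge0$ there is an isomorphism of graded rings $H^*(B_k\Gamma)\cong H^*(B_k\Gamma')$. The isomorphisms for different $k$ need not be related to each other.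

Can we recover $\Gamma$ from these rings? The first guess is yes, because this is what happens for trees: Sabalka's theorem says that for trees $\Gamma,\Gamma'$ one has $H^*(B\Gamma)\cong H^*(B\Gamma')$ if and only if $\Gamma$ and $\Gamma'$ are homeomorphic. We ask the question for the following larger class, as in Byung Hee An and Jang Soo Kim, "Hilbert polynomials of configuration spaces over graphs of circumference at most 1", arXiv:2505.24416 (2025).

**Definition 1.1.** The circumference of a graph is the maximal edge length of a simple cycle in it. A *bunch of grapes* is a connected graph of circumference at most $1$. Equivalently, it is a tree $\mathsf T$ (the stem) with $\ell(v)\ge0$ loops (the grapes) attached at each vertex $v$; we write $\Gamma\cong(\mathsf T,\ell)$.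

For example, a single vertex with two loops is the figure eight. One edge with a loop at one end is the *lollipop*. One edge with a loop at each end is the graph we call *handcuffs*.

**Definition 1.2.** For a vertex $v$ let $n(v)$ be its valence in $\mathsf T$, let $\mu(v)=n(v)+2\ell(v)$ be its valence in $\Gamma$, and let $g(v)=n(v)+\ell(v)-1$. The vertex is *essential* if $\mu(v)\ge3$. Let $V$ be the set of essential vertices, $N=|V|$, and $g(\Gamma)=\max_{v\in V}g(v)$.

The pairs $(n,\ell)$ and $(g,\mu)$ carry the same information, since $\ell=\mu-g-1$ and $n=2g+2-\mu$. An essential vertex has $g(v)\ge1$: if $\ell=0$ then $n\ge3$, if $\ell=1$ then $n\ge1$, and if $\ell\ge2$ then $g\ge\ell-1\ge1$.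

**The case $N=0$, by hand.** If all valences are at most $2$, then $\Gamma$ is a point, an interval or a circle. For $k\ge2$ the space $B_k\Gamma$ is respectively empty, contractible (an open simplex together with part of its boundary), or homotopy equivalent to $S^1$. The guess holds among these three.

**The case $k=1$, by hand.** Since $B_1\Gamma=\Gamma$, the ring $H^*(B_1\Gamma)$ knows only the number of loops. All the information about stems must come from larger $k$.

The guess turns out to be correct, and the lecture proves the following two theorems.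

**Theorem A.** If $\Gamma,\Gamma'$ are bunches of grapes with $H^*(B_k\Gamma)\cong H^*(B_k\Gamma')$ as graded rings for every $k\ge0$, then $\Gamma$ and $\Gamma'$ are homeomorphic.

**Theorem B (one $k$ suffices).** Let $\Gamma$ be a bunch of grapes, and let $k\ge6N+7g(\Gamma)$ if $N\ge1$, or $k\ge3$ if $N=0$. If $\Gamma'$ is any bunch of grapes with $H^*(B_k\Gamma)\cong H^*(B_k\Gamma')$ as graded rings for this one $k$, then $\Gamma\cong\Gamma'$.

**What has to be recovered.** Let $N\ge1$. A vertex of valence $2$ has $(n,\ell)=(2,0)$, because $(0,1)$ would make $\Gamma$ a circle. Smoothing it leaves a tree with loops, so we assume from now on that all vertices have valence $1$ or at least $3$. Since $\Gamma$ is connected and not an interval, the edge at a vertex of valence $1$ ends at an essential vertex; we call it a *leaf edge*. Removing the vertices of valence $1$ from $\mathsf T$ leaves a tree on the set $V$, the *essential tree*. Its edges are the *inner edges*. At $v$ the number of leaf edges is $n(v)$ minus the number of inner edges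 at $v$. Hence $\Gamma$ is determined up to homeomorphism by the essential tree together with the labels $(n(v),\ell(v))$, $v\in V$. For handcuffs the essential tree is one edge and both labels are $(1,1)$.

**Open leaves.** Let $\Gamma^\circ$ be $\Gamma$ minus its vertices of valence $1$. Shrinking the leaf edges gives an isotopy of embeddings $h_s:\Gamma\to\Gamma$, $s\in[0,1]$, with $h_0=\mathrm{id}$, $h_s(\Gamma^\circ)\subset\Gamma^\circ$ and $h_1(\Gamma)\subset\Gamma^\circ$. Applying $h_s$ to each particle shows that $B_k(h_1)$ is a homotopy inverse of the inclusion $B_k\Gamma^\circ\subset B_k\Gamma$. So we may compute with $\Gamma^\circ$.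

## 2. Particles near one vertex

We first compute the homology for one essential vertex, keeping track of the operation "add a particle far out on an edge".

**Definition 2.1.** Let $X$ be a graph with finitely many noncompact ends, which are *rays*: closed subsets $r\cong[0,\infty)$ with $(0,\infty)$ open in $X$, distinct rays meeting at most in their origins. Let $\varphi_r:X\to X$ be the identity outside $(1,\infty)\subset r$, and map $(1,\infty)$ homeomorphically and increasingly onto $(1,2)\subset r$. The *stabilization* along $r$ is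
$$e_r:B_kX\to B_{k+1}X,\qquad x\mapsto\varphi_r(x)\cup\{3\in r\}.$$

For $r\ne r'$ both composites of $e_r,e_{r'}$ are $x\mapsto\varphi_r\varphi_{r'}(x)\cup\{3\in r,\ 3\in r'\}$, so they commute. Hence $H_*(BX)=\bigoplus_kH_*(B_kX)$ is a module over $\mathbb F[e_r:r\text{ a ray}]$; we call $k$ the *weight*. For $X=[0,\infty)$ each $B_kX$ is contractible and $e_r$ sends the class of a point to the class of a point, so $H_*(BX)=\mathbb F[e_r]$.

Let $\Gamma_v$ be the vertex $v$ with $n$ rays starting at $v$ and $\ell$ loops, $\mu=n+2\ell\ge3$. Let $E$ be the set of its $n+\ell=g+1$ edges, $\mathcal H$ the set of its $\mu$ half-edges, and $e(h)$ the edge containing the half-edge $h$. Let $\mathbb F[E]$ be the polynomial ring on the edges and $\mathbb F[E]_k$ its part of degree $k$, with $\mathbb F[E]_{-1}=0$.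

**Step 2.2 (a cover of $B_k\Gamma_v$).** This step separates the configurations that avoid $v$ from those with one particle clearly closest to $v$. Coordinatize each half-edge near $v$ by $t\ge0$: on a ray use its coordinate; identify a loop with $[0,4]/(0\sim4)$ and use $t$ and $4-t$. Put $|p|=t$ if $p$ has coordinate $t<1$ on some half-edge, and $|p|=1$ otherwise. This is continuous and vanishes only at $v$. In $B_k\Gamma_v$ let $Z=\{x\ni v\}$, $U=\{x\not\ni v\}$ and
$$\mathcal O=\bigl\{x:\ \exists\,p\in x,\ |p|<\tfrac12,\ |p'|>2|p|\text{ for all }p'\in x\setminus p\bigr\}.$$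

* $U$ is open, and $\mathcal O$ is open because the inequalities are strict and $|\cdot|$ is continuous. If $x\ni v$, take $p=v$ to see $x\in\mathcal O$. So $Z\subset\mathcal O$ and $U\cup\mathcal O=B_k\Gamma_v$.
* The point $p$ is unique, since two such points would satisfy $|p|>2|p'|>4|p|$. It depends continuously on $x$.
* Moving $p$ to $v$ is a homotopy equivalence $\mathcal O\to Z$: replace $|p|$ by $(1-s)|p|$ along the half-edge of $p$. The inequalities persist, and no collision occurs since all other particles have $|p'|>2|p|$. This is a deformation retraction within $\mathcal O$.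
* $\mathcal O\cap U=\mathcal O\setminus Z=\coprod_{h\in\mathcal H}\mathcal O_h$, according to the half-edge $h$ of $p$. The map $x\mapsto((x\setminus p)\cup v,\ |p|)$ identifies $\mathcal O_h$ with the set of pairs $(z,t)$, $z\in Z$, $0<t<\frac12\min(1,\min|p'|)$, the inner minimum being over $p'\in z\setminus v$. The length of this interval varies continuously and is positive, so $\mathcal O_h\to Z$ is a homotopy equivalence.

**Step 2.3 (Mayer–Vietoris).** Here we read off the homology. The space $\Gamma_v\setminus v$ is a disjoint union of open intervals indexed by $E$. So $U=B_k(\Gamma_v\setminus v)$ and $Z\cong B_{k-1}(\Gamma_v\setminus v)$ have contractible components, indexed by the monomials that count the particles on each edge. Thus $H_0(U)=\mathbb F[E]_k$, $H_0(Z)=\mathbb F[E]_{k-1}$, with no higher homology, and the inclusion $\mathcal O_h\to U$ induces multiplication by $e(h)$. The Mayer–Vietoris sequence becomes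
$$0\to H_1(B_k\Gamma_v)\to\bigoplus_{h\in\mathcal H}\mathbb F[E]_{k-1}\to\mathbb F[E]_{k-1}\oplus\mathbb F[E]_k\to H_0(B_k\Gamma_v)\to0,$$
where the middle map is $(c_h)\mapsto(\sum c_h,\ \sum e(h)c_h)$ up to signs. Hence $H_i(B_k\Gamma_v)=0$ for $i\ge2$. Since the first component of the middle map is surjective, its cokernel is $\mathbb F[E]_k/\sum(e-e')\mathbb F[E]_{k-1}$. So $H_0(B_k\Gamma_v)=\mathbb Fx^k$ is one-dimensional, spanned by the class $x^k$ of a point. Finally
$$H_1(B_k\Gamma_v)\cong M_v(k):=\Bigl\{(c_h)\in\bigoplus_{h\in\mathcal H}\mathbb F[E]_{k-1}:\ \sum_hc_h=0,\ \sum_he(h)c_h=0\Bigr\}.\tag{1}$$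

**Step 2.4 (the action of $e_r$).** We identify the stabilization maps with multiplications. The map $e_r$ preserves $U$, $Z$, $\mathcal O$ and the $\mathcal O_h$: particles with $|p|<\frac12$ do not move, $|\cdot|$ does not change on the others, and the new particle has $|\cdot|=1$. On $H_0$ of $U$ and $Z$ it is multiplication by the variable $e_r\in E$. By naturality of Mayer–Vietoris, $e_r$ acts on $M_v=\bigoplus_kM_v(k)\subset\mathbb F[E]^{\mathcal H}$ as multiplication by $e_r$, and $e_rx^k=x^{k+1}$.

**Example 2.5 (lollipop).** Let $v$ have one ray $r$ and one loop $a$, with half-edges $r,a_1,a_2$. The equations $c_r+c_{a_1}+c_{a_2}=0$ and $rc_r+a(c_{a_1}+c_{a_2})=0$ give $(r-a)c_r=0$, so $c_r=0$ and $c_{a_2}=-c_{a_1}$. Hence $M_v(k)\cong\mathbb F[r,a]_{k-1}$, of dimension $k$.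

**Example 2.6 (the star with three rays).** Here $c_1+c_2+c_3=0$ and $r_1c_1+r_2c_2+r_3c_3=0$. Over the fraction field the solutions form the line spanned by $(r_3-r_2,\ r_1-r_3,\ r_2-r_1)$. If a multiple by $h$ has polynomial coordinates, then $h=c_1/(r_3-r_2)=c_2/(r_1-r_3)$ is a polynomial, because the two linear forms are coprime. So $M_v(k)\cong\mathbb F[r_1,r_2,r_3]_{k-2}$, of dimension $\binom k2$.

**Step 2.7 (saturation and freeness).** These two algebraic facts are used throughout.

*Saturation.* If $y\in\mathbb F[E]^{\mathcal H}$ and $e_ry\in M_v$, then $y\in M_v$, because the equations in (1) are linear over the domain $\mathbb F[E]$. Consequently, if $u\in M_v$ lies in $e_d^{j_d}M_v$ for each $d$ in a set of rays, then $u\in\prod_de_d^{j_d}M_v$: by unique factorization $u=\prod_de_d^{j_d}\,y$ with $y\in\mathbb F[E]^{\mathcal H}$, and then $y\in M_v$.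

*Freeness.* Both $M_v$ and $\mathbb F[x]$ are torsion-free over $\mathbb F[e_r]$ and graded by weights $\ge0$. Such a module $M$ is free. Let $S_p$ be a complement of $e_rM(p-1)$ in $M(p)$. By induction on the weight, $\bigoplus S_p\otimes\mathbb F[e_r]\to M$ is onto. If $\sum_je_r^js_j=0$ with $s_j\in S_{p-j}$, then $s_0\in e_rM\cap S_p=0$; divide by $e_r$ and repeat. So $H_*(BX)$ for $X=\Gamma_v$ is free over each $\mathbb F[e_r]$.

**Step 2.8 (dimensions).** We need $f_v(p):=\dim M_v(p)$, with $f_v(p):=0$ for $p<0$. Since $\dim\mathbb F[E]_p=\binom{p+g}g$, the exact sequence gives for $p\ge0$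
$$f_v(p)=1+(\mu-1)\tbinom{p-1+g}{g}-\tbinom{p+g}{g}.\tag{2}$$
Let $\Delta f(p)=f(p+1)-f(p)$. For $1\le j\le g$ and $p\ge0$,
$$\Delta^jf_v(p)=(\mu-1)\tbinom{p-1+g}{g-j}-\tbinom{p+g}{g-j}=\tbinom{p+g-1}{g-j}\Bigl(\mu-2-\tfrac{g-j}{p+j}\Bigr),\tag{3}$$
where we used $\binom{p+g}{g-j}=\binom{p+g-1}{g-j}\frac{p+g}{p+j}$. If $p\ge1$, then $\frac{g-j}{p+j}\le\frac{g-1}2$, and $g-1=\mu-2-\ell\le\mu-2$, so the bracket is at least $\frac{\mu-2}2>0$. Therefore
$$\Delta^jf_v(p)>0\quad\text{for }p\ge1,\ 1\le j\le g;\qquad\Delta^gf_v=\mu-2;\qquad\Delta^jf_v=0\ \text{ for }j>g.\tag{4}$$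
In particular $f_v$ is strictly increasing on $p\ge1$. Also $f_v(0)=0$ and $f_v(1)=\mu-1-g=\ell$. On $p\ge0$, $f_v$ is a polynomial of degree $g$ with leading coefficient $(\mu-2)/g!$. Put $m_v=\min\{p:f_v(p)>0\}$. Then $m_v=1$ if $\ell(v)>0$; and if $\ell(v)=0$, then $f_v(2)>f_v(1)=0$, so $m_v=2$. Thus
$$m_v\in\{1,2\},\qquad f_v(m_v+1)\ge2,\tag{5}$$
and $f_v$ vanishes below $m_v$ and is strictly increasing on $p\ge m_v$.

**The case $N=1$.** Here $\Gamma^\circ=\Gamma_v$, and $\dim H^1(B_k\Gamma)=f_v(k)$ for all $k$ gives a polynomial whose degree $g$ and leading coefficient $(\mu-2)/g!$ determine the label. For instance: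

| $(n,\ell)$ | $g$ | $\mu$ | $f(k)$ |
|---|---|---|---|
| $(1,1)$ | $1$ | $3$ | $k$ |
| $(0,2)$ | $1$ | $4$ | $2k$ |
| $(3,0)$ | $2$ | $3$ | $k(k-1)/2$ |
| $(2,1)$ | $2$ | $4$ | $k^2$ |

So the guess survives, even with Betti numbers only. A single small $k$ is not enough: at $k=3$ the lollipop and the star with three leaves both have $H^0=\mathbb F$, $H^1=\mathbb F^3$ and nothing else, so their rings $H^*(B_3)$ are isomorphic. This is why Theorem B needs $k$ large.

## 3. Gluing along inner edges, and what Betti numbers miss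

Let $X$ be obtained from $X_1,X_2$ by joining the end of a ray $r_1$ of $X_1$ to the end of a ray $r_2$ of $X_2$ at a new point $c$. So $X\setminus c=X_1\sqcup X_2$.

**Proposition 3.1.** If $H_*(BX_2)$ is free over $\mathbb F[e_{r_2}]$, then the inclusion $B(X_1\sqcup X_2)\subset BX$ induces an isomorphism
$$H_*(BX_1)\otimes_{\mathbb F[e]}H_*(BX_2)\cong H_*(BX),$$
where $e$ acts as $e_{r_1}$ and $e_{r_2}$. It is compatible with $e_{r'}$ for every remaining ray $r'$ of $X$.

**Step 3.2 (the cover near $c$).** We repeat Step 2.2 with $c$ in place of $v$. Near $c$ use the coordinate $s\in(-1,1)$ with $s=-1/t$ on $r_1$ and $s=1/t$ on $r_2$ ($t>1$), $s(c)=0$. Put $|p|=|s(p)|$ there and $|p|=1$ elsewhere; this is continuous. Let $Z=\{x\ni c\}\cong B_{k-1}(X_1\sqcup X_2)$, $U=\{x\not\ni c\}=B_k(X_1\sqcup X_2)$, and define $\mathcal O$ by the formula of Step 2.2. The same arguments show that $U,\mathcal O$ form an open cover, that $\mathcal O\to Z$ is a homotopy equivalence, and that $\mathcal O\setminus Z=\mathcal O_1\sqcup\mathcal O_2$ (by the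 sign of $s(p)$) with each $\mathcal O_i\to Z$ a homotopy equivalence.

**Step 3.3 (the inclusion $\mathcal O_1\to U$ is a stabilization).** For $y\in B_{k-1}(X_1\sqcup X_2)$ put $t_0(y)=4/\min(1,\min_{p\in y}|p|)$. The map $y\mapsto y\cup\{t_0(y)\in r_1\}$ is a section of $\mathcal O_1\to Z$: the new particle has $|\cdot|=\frac14\min(1,\min|p|)$, which is less than $\frac12$ and less than half of every $|p|$. So it is a homotopy inverse of $\mathcal O_1\to Z$. As a map into $U$ it is homotopic to $e_{r_1}$ by
$$y\mapsto\varphi^\tau(y)\cup\{(1-\tau)t_0(y)+3\tau\in r_1\},\qquad\varphi^\tau=(1-\tau)\,\mathrm{id}+\tau\varphi_{r_1}\text{ on }r_1,\quad\varphi^\tau=\mathrm{id}\text{ elsewhere}.$$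
Indeed $\varphi^\tau$ is strictly increasing on $r_1$. Particles of $y$ on $r_1$ have coordinate $t\le t_0/4$ (if $t>1$ then $|p|=1/t$ and $t_0\ge4t$; if $t\le1$ then $t_0\ge4$). Their images are at most $(1-\tau)t_0/4+2\tau<(1-\tau)t_0+3\tau$, so there is no collision. The same holds for $\mathcal O_2$ and $e_{r_2}$.

**Step 3.4 (Mayer–Vietoris).** With these identifications the map $H_i(\mathcal O\cap U)\to H_i(\mathcal O)\oplus H_i(U)$ is, up to signs,
$$H_i(Z)^2\to H_i(Z)\oplus H_i(U),\qquad(\alpha,\beta)\mapsto(\alpha+\beta,\ e_{r_1}\alpha+e_{r_2}\beta).$$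
Its kernel and cokernel are those of $e_{r_1}-e_{r_2}:H_i(B_{k-1}(X_1\sqcup X_2))\to H_i(B_k(X_1\sqcup X_2))$. By Künneth, $H_*(B(X_1\sqcup X_2))=H_*(BX_1)\otimes H_*(BX_2)$, and the map is $e_{r_1}\otimes1-1\otimes e_{r_2}$. Write $H_*(BX_2)=S\otimes\mathbb F[e_{r_2}]$; then elements are polynomials in $e_{r_2}$ with coefficients in $H_*(BX_1)\otimes S$, and the top coefficient of the image is $-1$ times the top coefficient of the argument. So the map is injective, and $H_i(B_kX)$ is its cokernel, which is the weight-$k$ part of the tensor product over $\mathbb F[e]$. For a remaining ray $r'$, the inclusion $B(X_1\sqcup X_2)\subset BX$ commutes with $e_{r'}$. This proves Proposition 3.1.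

**Step 3.5 (assembling $\Gamma$).** Let $N\ge1$. Order $V$ so that each vertex after the first is adjacent in the essential tree to exactly one earlier one. Glue on the pieces $\Gamma_v$ in this order, each time with $X_2=\Gamma_v$, which is free by Step 2.7. The result is $\Gamma^\circ$; the leaf edges are the remaining rays. By induction the inclusion $\iota:B(\coprod_{v\in V}\Gamma_v)\to B\Gamma^\circ$ is surjective on homology, and
$$H_*(B\Gamma)=\bigotimes_{v\in V}H_*(B\Gamma_v)\Big/\bigl(e_rc-e_{r'}c:\ (r,r')\text{ the two halves of an inner edge}\bigr).\tag{6}$$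

**The natural first attempt: count dimensions.** Formula (6) gives all Betti numbers. Each of the $N-1$ gluings multiplies Poincaré series and then multiplies by $1-q$, by freeness. From (2), $\sum_pf_v(p)q^p=\frac1{1-q}-\frac{1-(\mu-1)q}{(1-q)^{g+1}}$. Hence for $N\ge1$
$$(1-q)\sum_{i,k}\dim H_i(B_k\Gamma)\,t^iq^k=\prod_{v\in V}\bigl(1+tA_v\bigr),\qquad A_v=1-\frac{1-(\mu(v)-1)q}{(1-q)^{g(v)}}.\tag{7}$$
Now $1-(\mu-1)q$ takes the value $2-\mu\ne0$ at $q=1$. So $g(v)$ is the pole order of $1-A_v$ at $q=1$, and then $\mu(v)$ can be read off. Also $A_v\ne0$, since $1-A_v$ has a pole. By unique factorization in $\mathbb Q(q)[t]$, *the Betti numbers determine exactly the multiset of labels $(n(v),\ell(v))$, $v\in V$.*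

For $N\le2$ this is enough, since the essential tree is a point or an edge. It stops at $N=3$. Take a path of three essential vertices with labels $(3,0),(2,1),(2,1)$. With $(3,0)$ in the middle, the middle vertex carries a leaf edge and no loop; with $(3,0)$ at an end, the middle vertex carries a loop. The two graphs are not homeomorphic, but by (7) all their Betti numbers agree. The product formula does not see *where* the labels sit in the tree, so the cup product has to be used.

## 4. The coproduct, and valuations that count parked particles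

Throughout this section $N\ge1$ and $C=H_*(B_k\Gamma)$ for one fixed $k$.

**Step 4.1 (from rings to coalgebras).** We replace ring isomorphisms by linear coalgebra isomorphisms of homology. The relations in (6) preserve the homological degree of each factor, so (6) splits over the set $W\subset V$ of factors taken in degree $1$, and $|W|$ is the homological degree. In degree $0$ we get $\mathbb F[x_v:v\in V]/(x_v-x_{v'}:v,v'\text{ adjacent})=\mathbb F[x]$, one class per weight. So $B_k\Gamma$ is connected and $H^0(B_k\Gamma)=\mathbb F$. For $N=0$, $H^0(B_k\Gamma)$ is $\mathbb F$ or $0$. A graded ring isomorphism of nonzero rings therefore restricts in degree $0$ to some $\tau\in\mathrm{Aut}(\mathbb F)$ and is $\tau$-semilinear; in particular it preserves dimensions. Since everything is finite-dimensional, $H^*(-;\mathbb F)=H^*(-;\mathbb F_0)\otimes_{\mathbb F_0}\mathbb F$ for the prime field $\mathbb F_0$. Composing with the ring automorphism $\mathrm{id}\otimes\tau^{-1}$ of the target makes the isomorphism $\mathbb F$-linear. Dually, we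 have an isomorphism of graded coalgebras $H_*(B_k)$.

**Definition 4.2.** For $w\in V$ let $D_w$ be the set of inner edges at $w$, called *directions*. For $d\in D_w$ let $B_d\subset V$ be the set of essential vertices in the corresponding component of the tree minus $w$, so that $V\setminus w=\coprod_{d\in D_w}B_d$. For $j\in\mathbb N^{D_w}$ write $e^j=\prod_de_d^{j_d}$ and $|j|=\sum_dj_d$.

On a path $a-b-c$ the vertex $b$ has two directions, with $B_d=\{a\}$ and $\{c\}$; the vertex $a$ has one, with $B_d=\{b,c\}$.

**Step 4.3 (degree one).** We compute $C_1$. For $W=\{w\}$ consider $a\otimes\prod_{v\ne w}x_v^{q_v}\mapsto e^ta$, with $t_d=\sum_{v\in B_d}q_v$. It respects the relations: an inner edge not at $w$ joins two vertices of the same $B_d$, and an inner edge $d$ at $w$ identifies $e_d$ with $x_v$ for some $v\in B_d$. It is inverse to $a\mapsto a\otimes1$, because modulo the relations all $x_v$ with $v\in B_d$ act as $e_d$. Hence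
$$C_1=\bigoplus_{w\in V}M_w(k),\qquad\iota_*\Bigl(a\times\prod_{v\ne w}x_v^{q_v}\Bigr)=e^ta,\quad t_d=\sum_{v\in B_d}q_v.\tag{8}$$

**Step 4.4 (the iterated coproduct).** We find the map dual to $i$-fold cup products of degree-one classes. Each $B_q\Gamma_v$ is connected with homology in degrees at most $1$, so $\Delta x^q=x^q\otimes x^q$ and $\Delta a=a\otimes x^q+x^q\otimes a$ for $a\in M_v(q)$. On $\prod_vB_{q_v}\Gamma_v$ the coproduct is the tensor product coproduct with Koszul signs, and $\iota_*$ is a surjective coalgebra map. So $C_i$ is spanned by elements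
$$\omega=\iota_*\Bigl(\times_{w\in W}a_w\times\prod_{v\notin W}x_v^{q_v}\Bigr),\qquad a_w\in M_w(q_w),\quad\sum_{v\in V}q_v=k,\quad W=\{w_1,\dots,w_i\}.$$
In the coproduct with $i$ slots, each $a_w$ goes to one slot and the other slots receive $x_w^{q_w}$. Let $\Delta^{(i)}:C_i\to C_1^{\otimes i}$ be the component in which each slot receives exactly one $a_w$. Reordering the odd classes produces the sign of the permutation, and the slot that receives $a_w$ is evaluated by (8), where the weights $q_v$ of *all* $v\ne w$ enter. So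
$$\Delta^{(i)}\omega=\pm\sum_\pi\mathrm{sgn}(\pi)\,p_{w_{\pi(1)}}\otimes\dots\otimes p_{w_{\pi(i)}},\qquad p_w=e^{t_w}a_w,\quad t_{w,d}=\sum_{v\in B_d}q_v.\tag{9}$$
Note that $q_w+|t_w|=k$.

**Step 4.5 (the subspaces $Q_i$).** We turn (9) into an invariant. The antisymmetrization $\Lambda^iC_1\to C_1^{\otimes i}$, $u_1\wedge\dots\wedge u_i\mapsto\sum_\pi\mathrm{sgn}(\pi)u_{\pi(1)}\otimes\dots\otimes u_{\pi(i)}$, is well defined. It is injective in every characteristic, because distinct basis elements of $\Lambda^iC_1$ go to $\pm1$-combinations of disjoint sets of basis tensors. By (9), $\mathrm{im}\,\Delta^{(i)}$ lies in its image. Let $Q_i\subset\Lambda^iC_1$ be the subspace corresponding to $\mathrm{im}\,\Delta^{(i)}$. It is spanned by the elements $\bigwedge_{w\in W}p_w$ of (9), called *generators*. A coalgebra isomorphism $\Phi:C\to C'$ commutes with $\Delta^{(i)}$, hence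
$$\Lambda^i\Phi(Q_i)=Q_i'.\tag{10}$$

**Step 4.6 (nonvanishing).** This will recover $N$. Multiplication by $e_d$ is injective on $M_w$. If $|W|=i$ and $\sum_{w\in W}m_w\le k$, choose $q_w\ge m_w$ for $w\in W$ and $q_v=0$ for $v\notin W$ with total $k$, and $a_w\ne0$; the $p_w$ are nonzero and lie in different summands of $C_1$, so $\Delta^{(i)}\omega\ne0$. As $m_w\le2$,
$$H_i(B_k\Gamma)=0\ (i>N);\qquad H_i(B_k\Gamma)\ne0\ \text{ if }1\le i\le N,\ k\ge2i.\tag{11}$$

**Example 4.7 (all $k\le3$ together do not suffice).** Take the trees whose essential tree is a path of three vertices with valences $(3,4,3)$, respectively $(3,3,4)$. All $m_v=2$, so a nonzero class of degree $\ge2$ needs weight at least $4$, and $H^{\ge2}(B_k)=0$ for $k\le3$. Since $\dim H^1(B_k)=\sum_vf_v(k)$ is the same for both, the rings $H^*(B_k)$ agree for $k=0,1,2,3$. The trees are not homeomorphic.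

**Definition 4.8.** For $0\ne u\in M_w(k)$ and $d\in D_w$ let $\varepsilon_d(u)=\max\{j:u\in e_d^jM_w(k-j)\}$, and $\varepsilon_d(0)=\infty$.

One may think of $\varepsilon_d(u)$ as the number of particles that $u$ allows to be parked in direction $d$. By saturation,
$$\{u\in M_w(k):\varepsilon_d(u)\ge j_d\ \forall d\in D_w\}=e^jM_w(k-|j|),\quad\text{of dimension }f_w(k-|j|),\tag{12}$$
and, since $M_w(p)=0$ for $p<m_w$,
$$\sum_{d\in D_w}\varepsilon_d(u)\le k-m_w\qquad(u\ne0).\tag{13}$$

**Lemma 4.9.** Let $w\ne w'$, let $d\in D_w$ point to $w'$ and $d'\in D_{w'}$ point to $w$, and let $u\in M_w(k)$, $u'\in M_{w'}(k)$ be nonzero. Then $u\wedge u'\in Q_2$ if and only if $\varepsilon_d(u)+\varepsilon_{d'}(u')\ge k$.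

**Proof.** By multidegree, $Q_2$ is the direct sum of subspaces $Q_{ww'}\subset M_w(k)\otimes M_{w'}(k)$ spanned by the generators with $W=\{w,w'\}$. We have $B_d\cup B_{d'}=V$: a vertex $v\notin B_d$ is joined to $w$ by a path avoiding $w'$ (otherwise $v$ and $w'$ would lie in the same component of the tree minus $w$), so $v\in B_{d'}$. Hence every generator $p_w\otimes p_{w'}$ satisfies $\varepsilon_d(p_w)+\varepsilon_{d'}(p_{w'})\ge\sum_{B_d}q_v+\sum_{B_{d'}}q_v\ge k$.

If $\varepsilon_d(u)+\varepsilon_{d'}(u')\ge k$, put $b=\varepsilon_d(u)\le k$ and $b'=k-b\le\varepsilon_{d'}(u')$, and write $u=e_d^bc$, $u'=e_{d'}^{b'}c'$. Take $a_w=c\in M_w(k-b)$, so $q_w=b'$; take $a_{w'}=c'$, so $q_{w'}=b$; and all other $q_v=0$. Then $p_w=e_d^bc=u$ and $p_{w'}=u'$, so $u\otimes u'\in Q_{ww'}$.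

Conversely, let $u\otimes u'\in Q_{ww'}$ and $b=\varepsilon_d(u)$. Choose a functional $y$ on $M_w(k)$ with $y(u)=1$, vanishing on the subspace $\{\varepsilon_d\ge b+1\}$. A generator with $y(p_w)\ne0$ has $\varepsilon_d(p_w)\le b$, hence $\varepsilon_{d'}(p_{w'})\ge k-b$. So $u'=(y\otimes1)(u\otimes u')$ lies in $(y\otimes1)Q_{ww'}\subset\{\varepsilon_{d'}\ge k-b\}$. $\square$

**Example 4.10 (handcuffs).** Let $w,w'$ be the two vertices. By Example 2.5, $M_w(k)=\mathbb F[r,a]_{k-1}$ has the basis $u_i=r^ia^{k-1-i}$, $0\le i\le k-1$, with $\varepsilon(u_i)=i$; similarly $M_{w'}(k)$ has a basis $u_j'$. A generator with weights $q_w=b'$, $q_{w'}=b$, $b+b'=k$, and monomials $a_w,a_{w'}$ is $u_{b+s}\wedge u'_{b'+s'}$ with $0\le s\le b'-1$, $0\le s'\le b-1$. So $Q_2$ is spanned by the $u_i\wedge u_j'$ with $i+j\ge k$, in agreement with the lemma.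

## 5. Which elements of $C_1$ belong to a vertex?

If the ring determined the summands $M_w(k)$ of $C_1$, we could compare dimensions at once. It does not, and handcuffs already show this.

**Example 5.1 (mixing in handcuffs).** Let $k\ge2$. Every generator $u_i\wedge u_j'$ of $Q_2$ has $i,j\ge1$, so $u_0$ never occurs. And $u_1$ occurs only in $u_1\wedge u_{k-1}'$. Let $\Phi$ be the identity on $C_0$, $C_2$ and on all $u_i,u_j'$ except
$$\Phi(u_0)=u_0+u_0',\qquad\Phi(u_1)=u_1+u_{k-1}'.$$
Then $\Lambda^2\Phi$ fixes every generator: $(u_1+u_{k-1}')\wedge u_{k-1}'=u_1\wedge u_{k-1}'$. So $\Phi\otimes\Phi$ fixes $\Delta^{(2)}\omega$ for all $\omega\in C_2$, and the other components of the coproduct, $\omega\otimes x^k+x^k\otimes\omega$ and $u\otimes x^k+x^k\otimes u$, are respected trivially. Thus $\Phi$ is a coalgebra automorphism, but it does not permute the summands $M_w(k)$, $M_{w'}(k)$.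

There are two separate causes. The element $u_0$ parks no particle on the other side, so it has no partner. The element $u_1$ parks just one particle there, the least possible number, and then its partner is forced up to scalars. Elements $u_i$ with $i\ge2$ have at least two independent partners. The cure is to keep only elements whose partners are not forced, and to characterize them by $Q_N$.

**Definition 5.2.** For $B\subset V$ put $m_B=\sum_{v\in B}m_v$. For $w\in V$, $d\in D_w$ put
$$\theta_{w,d}=m_{B_d}+\eta_{w,d},\qquad\eta_{w,d}=\begin{cases}1&\text{if some }w'\in B_d\text{ has }f_{w'}(m_{w'})=1,\\0&\text{otherwise},\end{cases}\qquad P_w=e^{\theta_w}M_w(k-|\theta_w|)\subset C_1.$$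

In handcuffs $m=1$, $f(1)=1$, $\theta=2$, and $P_w$ is spanned by $u_2,\dots,u_{k-1}$. In general $m_{B_d}\ge1$ and $m_{B_d}\le2(N-1)$, so
$$1\le\theta_{w,d}\le2N-1,\qquad|\theta_w|\le2(N-1)+|D_w|\le3N-3,\tag{14}$$
and $P_w\ne0$ if $k\ge3N-1$, because then $k-|\theta_w|\ge2\ge m_w$.

Let $\mathcal P$ be the set of $N$-dimensional subspaces $P\subset C_1$ with $\Lambda^NP\subset Q_N$. For $x\ne0$ lying in some $P\in\mathcal P$ put $I(x)=\bigcap\{P\in\mathcal P:x\in P\}$. Let $G$ be the set of those $x\ne0$, lying in some $P\in\mathcal P$, with $\dim I(x)=1$.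

**Proposition 5.3.** $G=\coprod_{w\in V}(P_w\setminus0)$.

**Step (a): members of $\mathcal P$ are sums of lines, one per vertex.** The space $Q_N$ lies in the part $\bigotimes_wM_w(k)$ of $\Lambda^N(\bigoplus_wM_w(k))$ of multidegree $(1,\dots,1)$. Let $P\in\mathcal P$ and $0\ne\omega\in\Lambda^NP$. Then $P=\{z:z\wedge\omega=0\}$. For $z\in P$ with components $z_w\in M_w(k)$, the products $z_w\wedge\omega$ have distinct multidegrees, so each vanishes. Hence $P=\bigoplus_w(P\cap M_w(k))$, and the multidegree of $\omega$ forces $\dim P\cap M_w(k)=1$. So $P=\bigoplus_w\langle p_w\rangle$ with $\bigotimes_wp_w\in Q_N$. Conversely, nonzero $p_w\in M_w(k)$ with $\bigotimes p_w\in Q_N$ span a member of $\mathcal P$. If $x\in P\in\mathcal P$, all components of $x$ lie in $P$; thus they all lie in $I(x)$. If $\dim I(x)=1$, only one component is nonzero, so $x\in M_w(k)$ for some $w$.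

**Step (b): if $x\in G\cap M_w(k)$, then $x\in P_w$.** We show that forced partners exclude an element from $G$. Let $x\in P=\bigoplus\langle p_v\rangle\in\mathcal P$ with $p_w=x$. Generators of $Q_N$ with some $q_v<m_v$ are zero. So all nonzero generators have $t_{w,d}\ge m_{B_d}$, and their $w$-factor lies in $\{\varepsilon_d\ge m_{B_d}\ \forall d\}$. Contracting $\bigotimes p_v\in Q_N$ with a functional on the other factors that is $1$ on $\bigotimes_{v\ne w}p_v$ shows that $x$ lies there too.

Suppose $\eta_{w,d}=1$ and $\varepsilon_d(x)=m_{B_d}$ for some $d$. Let $w'\in B_d$ with $f_{w'}(m_{w'})=1$. Choose a functional $y$ on $M_w(k)$ with $y(x)=1$, vanishing on $\{\varepsilon_d\ge m_{B_d}+1\}$. Applying $y$ to the $w$-factor, we see that $\bigotimes_{v\ne w}p_v$ is in the span of the $\bigotimes_{v\ne w}p_v'$ coming from nonzero generators with $t_{w,d}=\sum_{v\in B_d}q_v=m_{B_d}$. Since $q_v\ge m_v$, this means $q_v=m_v$ for all $v\in B_d$. Let $d'$ be the direction at $w'$ towards $w$. For $\delta\ne d'$ in $D_{w'}$ we have $B_\delta\subset B_d$,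 as these vertices are joined to $w'$ by paths avoiding $w$. So for these generators $t_{w',\delta}=m_{B_\delta}$ and $t_{w',d'}=k-m_{w'}-\sum_{\delta\ne d'}m_{B_\delta}$ are fixed. Their $w'$-factor lies in the line $L=e^{t_{w'}}M_{w'}(m_{w'})$, which does not depend on $P$. Hence $p_{w'}\in L$, that is, $L\subset P$. This holds for every $P\in\mathcal P$ containing $x$, so $I(x)\supset\langle x\rangle\oplus L$, contradicting $\dim I(x)=1$. Therefore $\varepsilon_d(x)\ge\theta_{w,d}$ for all $d$, and $x\in P_w$ by (12).

**Step (c): if $0\ne x=e^{\theta_w}z\in P_w$, then $x\in G$.** We exhibit enough members of $\mathcal P$ through $x$. If $N=1$, then $Q_1=C_1$, $\mathcal P$ is the set of all lines and $I(x)=\langle x\rangle$. Let $N\ge2$. By (a), $I(x)=\bigoplus_v\bigcap_{P\ni x}\langle p_v\rangle$, so it suffices to find for each $w'\ne w$ two members of $\mathcal P$ containing $x$ with different $w'$-lines. Let $w'\in B_d$. Put $q_v=m_v$ for $v\ne w,w'$. Put $q_{w'}=m_{w'}$ if $f_{w'}(m_{w'})\ge2$, and $q_{w'}=m_{w'}+1$ otherwise; in the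 second case $\eta_{w,d}=1$. Put $q_w=k-\sum_{v\ne w}q_v$. Then $t_{w,\delta}=\sum_{B_\delta}q_v\le\theta_{w,\delta}$ for all $\delta\in D_w$. So $x=e^{t_w}a_w$ with $a_w=e^{\theta_w-t_w}z\in M_w(k-|t_w|)=M_w(q_w)$; here $q_w\ge0$ because $z\ne0$ forces $k\ge|\theta_w|\ge|t_w|$. Choose any nonzero $a_v\in M_v(m_v)$ for $v\ne w,w'$, and let $a_{w'}\in M_{w'}(q_{w'})$ be either of two linearly independent elements, which exist by (5). With $p_v=e^{t_v}a_v$ we get $p_w=x$ and two members $\bigoplus\langle p_v\rangle$ of $\mathcal P$ containing $x$ with different $w'$-lines. $\square$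

**Corollary 5.4.** Let $\Phi:H_*(B_k\Gamma)\to H_*(B_k\Gamma')$ be a coalgebra isomorphism, $N=N'\ge1$, $k\ge3N-1$. Then there is a bijection $\sigma:V\to V'$ with $\Phi(P_w)=P'_{\sigma(w)}$ for all $w\in V$.

**Proof.** The set $G$ is defined from $(C_1,Q_N)$ alone, so $\Phi(G)=G'$ by (10). By Proposition 5.3, nonzero $x\in P_w$, $y\in P_v$ satisfy $x+y\in G\cup\{0\}$ if and only if $w=v$. So $\Phi$ maps each $P_w$ into one $P'_{\sigma(w)}$. The same holds for $\Phi^{-1}$, and all these spaces are nonzero. $\square$

## 6. Betweenness in the essential tree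

Let $k\ge6N$, $N\ge2$. For $u\in P_w$ the size of the space of partners of $u$ in $P_{w'}$ depends only on $\varepsilon_d(u)$, where $d$ points to $w'$. The elements with the most partners park almost all particles in direction $d$. No element can do this in two directions, since there are only $k$ particles. This detects whether $w'$ and $w''$ lie in the same direction from $w$.

**Step 6.1 (counting partners).** Let $w\ne w'$, with $d$ at $w$ pointing to $w'$ and $d'$ at $w'$ pointing to $w$. For $0\ne u\in P_w$ put $K_{w'}(u)=\{v\in P_{w'}:u\wedge v\in Q_2\}$. By Lemma 4.9 and (12),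
$$\dim K_{w'}(u)=f_{w'}\Bigl(k-\sum_{\delta\ne d'}\theta_{w',\delta}-\max\bigl(\theta_{w',d'},\ k-\varepsilon_d(u)\bigr)\Bigr).\tag{15}$$

**Step 6.2 (the range of $\varepsilon_d$).** We find the largest value of $\varepsilon_d$ on $P_w$. By (13), on $P_w\setminus0$
$$\varepsilon_d\le\lambda:=k-m_w-\sum_{\delta\ne d}\theta_{w,\delta}.$$
We have $\lambda\ge\theta_{w,d}$ since $k\ge6N$ and $|\theta_w|\le3N-3$. So the value $\lambda$ is attained, on the nonzero elements of $e_d^\lambda\prod_{\delta\ne d}e_\delta^{\theta_{w,\delta}}M_w(m_w)\subset P_w$.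

**Step 6.3 (the elements with the most partners).** Put
$$\kappa=\kappa_{w,w'}=\max(\theta_{w',d'},\ k-\lambda),\qquad p^*=k-\sum_{\delta\ne d'}\theta_{w',\delta}-\kappa.$$
By (14), $\sum_{\delta\ne d}\theta_{w,\delta}\le3N-4$, and likewise for $w'$. So $k-\lambda\le2+(3N-4)$, and
$$\kappa\le\max(2N-1,\ 3N-2)=3N-2,\qquad p^*\ge k-6N+6\ge6.\tag{16}$$
In (15), $\max(\theta_{w',d'},k-\varepsilon_d(u))\ge\kappa$ because $k-\varepsilon_d(u)\ge k-\lambda$; equality holds if and only if $k-\varepsilon_d(u)\le\kappa$. As $f_{w'}$ is strictly increasing on $p\ge1$ and vanishes for $p\le0$, the maximum of $\dim K_{w'}$ on $P_w\setminus0$ is $f_{w'}(p^*)$, attained exactly when $\varepsilon_d(u)\ge k-\kappa$. This does occur, since $k-\kappa\le\lambda$. Thus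
$$T_{w,w'}:=\{0\}\cup\{u\in P_w\setminus0:\dim K_{w'}(u)\text{ maximal}\}=\{u\in P_w:\varepsilon_d(u)\ge k-\kappa\}\ne0.\tag{17}$$

**Lemma 6.4.** For distinct $w,w',w''$ and $k\ge6N$: the vertex $w$ lies between $w'$ and $w''$ (that is, they lie in different directions from $w$) if and only if $T_{w,w'}\cap T_{w,w''}=0$.

**Proof.** If the direction is the same, the two nonzero subspaces are superlevel sets in $P_w$ of the same $\varepsilon_d$. So they are nested and meet nontrivially. If the directions are $d\ne d_2$, a nonzero $u$ in the intersection satisfies $\varepsilon_d(u)+\varepsilon_{d_2}(u)\ge2k-2(3N-2)>k-m_w$, as $k\ge6N$. This contradicts (13). $\square$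

**Step 6.5 (the tree).** Let $\Phi$ and $\sigma$ be as in Corollary 5.4 with $k\ge6N$. Since $\Phi$ preserves $Q_2$ and carries $P_w$ to $P'_{\sigma(w)}$, it carries $K_{w'}(u)$ to $K_{\sigma(w')}(\Phi u)$, so $\Phi(T_{w,w'})=T'_{\sigma(w),\sigma(w')}$. By Lemma 6.4, $\sigma$ preserves betweenness. Two vertices of a tree are adjacent if and only if no third one lies between them. Hence *$\sigma$ is an isomorphism of essential trees*; for $N\le2$ this is trivial.

## 7. Labels from infinitely many $k$: proof of Theorem A

**Step 7.1 ($N$ is determined).** If $\Gamma$ is a point, then $B_2\Gamma=\emptyset$ and $H^*(B_2\Gamma)=0$; in all other cases $H^0(B_2\Gamma)\ne0$. If $\Gamma$ is an interval, $H^{>0}(B_k\Gamma)=0$ for all $k$. If it is a circle, $H^1(B_k\Gamma)$ is one-dimensional for $k\ge1$ and $H^{\ge2}=0$. If $N\ge1$, then $\dim H^1(B_k\Gamma)=\sum_wf_w(k)\to\infty$, and $N=\max\{i:H^i(B_k\Gamma)\ne0\text{ for some }k\}$ by (11). So the cases with $N=0$ are recognized, and otherwise $N=N'\ge1$.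

**Step 7.2 (one bijection for infinitely many $k$).** For each $k\ge6N$ dualize the given isomorphism, made linear as in Step 4.1, to a coalgebra isomorphism $\Phi$. Corollary 5.4 and Step 6.5 give an isomorphism $\sigma_k$ of essential trees with $\Phi(P_w)=P'_{\sigma_k(w)}$ for all $w$. The maps $\sigma_k$ may vary with $k$. But there are finitely many bijections $V\to V'$, so some $\sigma$ equals $\sigma_k$ for infinitely many $k$.

**Step 7.3 (comparing polynomials).** For these $k$, comparing dimensions of $P_w$ and $P'_{\sigma(w)}$ gives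
$$f_w(k-|\theta_w|)=f'_{\sigma(w)}(k-|\theta'_{\sigma(w)}|)\qquad(w\in V),$$
where $\theta,\theta'$ do not depend on $k$. So these are equal polynomials in $k$. Their degrees $g(w)=g'(\sigma(w))$ and leading coefficients $(\mu-2)/g!$ agree. Hence $g$ and $\mu$, and so $n$ and $\ell$, agree at $w$ and $\sigma(w)$. The essential trees are isomorphic compatibly with all labels, so $\Gamma\cong\Gamma'$. $\blacksquare$

## 8. Labels from one $k$: proof of Theorem B

With a single $k$ we cannot compare polynomials: we know $f_w(k-|\theta_w|)$ as one number, and the shift $|\theta_w|$ is unknown. For $N\ge2$, the partner counts of Section 6 yield many consecutive values of $f_w$ from the one ring.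

**Step 8.1 ($N=0$, $k\ge3$).** The point has $H^*(B_k)=0$; the interval has $H^*=H^0$ of dimension $1$; the circle has $\dim H^0=\dim H^1=1$ and nothing else. If $N'\ge1$, then $H^0\ne0$ and $\dim H^1(B_k\Gamma')\ge f'_w(3)\ge2$ by (5). So $N'=0$ and $\Gamma'$ is the same as $\Gamma$.

**Step 8.2 ($N\ge1$: then $N'=N$).** By (11), $H^N(B_k\Gamma)\ne0$ and $H^{N+1}(B_k\Gamma)=0$. If $N'\ge N+1$, then $k\ge2(N+1)$ gives $H^{N+1}(B_k\Gamma')\ne0$, a contradiction. If $1\le N'<N$, then $H^N(B_k\Gamma')=0$, a contradiction. If $N'=0$, then $H^{\ge2}(B_k\Gamma')=0$ forces $N=1$; but $\dim H^1(B_k\Gamma')\le1<2\le\dim H^1(B_k\Gamma)$, again by (5).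

**Step 8.3 ($N=1$).** We show that the one number $f(k)$ determines the label. Let $(g,\mu),(g',\mu')$ be the labels of $\Gamma,\Gamma'$. We have $k\ge7g$, $k\ge4$ and $f(k)=f'(k)$. By (2),
$$f(k)=1+\tbinom{k+g-1}g\Bigl(\mu-2-\tfrac gk\Bigr),\qquad\max(3,g+1)\le\mu\le2g+2,$$
the bounds coming from $\ell\ge0$, $n\ge0$. If $g=g'$, then $\mu=\mu'$, since the formula is strictly increasing in $\mu$. Otherwise let $(g_1,\mu_1),(g_2,\mu_2)$ be the two labels in the order with $g_1<g_2$, with values $f_1,f_2$ at $k$. Since $\mu_1-2\le2g_1$, we have $f_1<1+2g_1\binom{k+g_1-1}{g_1}$. As $g_2\ge2$ and $k\ge4$,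
$$\mu_2-2-\tfrac{g_2}k\ge g_2-1-\tfrac{g_2}4\ge\tfrac{g_2}4.$$
Since $\binom{k+g-1}g$ is nondecreasing in $g$,
$$f_2\ge1+\tfrac{g_2}4\tbinom{k+g_2-1}{g_2}\ge1+\tfrac{g_1+1}4\tbinom{k+g_1}{g_1+1}=1+\tfrac{k+g_1}4\tbinom{k+g_1-1}{g_1}.$$
Since $g_1=\min(g,g')\le g$, we have $k\ge7g_1$, so $\frac{k+g_1}4\ge2g_1$ and $f_2>f_1$, a contradiction. So the labels agree, and $\Gamma\cong\Gamma'$.

**Step 8.4 ($N\ge2$: a filtration of $P_w$ visible in the ring).** Here we only use $k\ge6N+g(\Gamma)$. By Corollary 5.4 and Step 6.5 we have $\sigma$, an isomorphism of essential trees. Fix $w$, choose $w'\ne w$, and use the notation of Section 6. For $j\ge\theta_{w,d}$ the subspace $\{u\in P_w:\varepsilon_d(u)\ge j\}$ has dimension $f_w(k-j-\sum_{\delta\ne d}\theta_{w,\delta})$. At $j=\lambda$ the argument is $m_w$, so these dimensions are strictly decreasing for $\theta_{w,d}\le j\le\lambda+1$. Hence every value in $[\theta_{w,d},\lambda]$ is taken by $\varepsilon_d$ on $P_w\setminus0$. Let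
$$R=\min(p^*-m_{w'},\ k-\kappa-\theta_{w,d})\ \ge\ k-6N+4.\tag{18}$$
Indeed, by (16) and (14), $p^*-m_{w'}\ge k-6N+4$ and $k-\kappa-\theta_{w,d}\ge k-(3N-2)-(2N-1)=k-5N+3\ge k-6N+4$.

If $\varepsilon_d(u)=k-\kappa-i$ with $i\ge0$, then the maximum in (15) is $\kappa+i$, so $\dim K_{w'}(u)=f_{w'}(p^*-i)$; if $\varepsilon_d(u)>k-\kappa$, the value is $f_{w'}(p^*)$. For $0\le i\le R$ we have $\theta_{w,d}\le k-\kappa-i\le\lambda$, so these values occur. Since $p^*-i\ge m_{w'}$ for such $i$, and $f_{w'}$ is strictly increasing on $p\ge m_{w'}$ and vanishes below, the values of $\dim K_{w'}$ on $P_w\setminus0$, in decreasing order, begin with $f_{w'}(p^*-i)$, $0\le i\le R$. Number them from $i=0$. The set of $u$ at which at least the $i$-th of these values is attained is, together with $0$,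
$$L_i=\{u\in P_w:\varepsilon_d(u)\ge k-\kappa-i\},\qquad\dim L_i=f_w(p_0+i),\qquad p_0=\kappa-\sum_{\delta\ne d}\theta_{w,\delta}.\tag{19}$$
Here $p_0\ge(k-\lambda)-\sum_{\delta\ne d}\theta_{w,\delta}=m_w\ge1$.

**Step 8.5 (comparing differences).** The unknown shift $p_0$ is harmless because (4) holds at every $p\ge1$. The $L_i$ are defined from $P_w,P_{w'},Q_2$, so $\Phi(L_i)=L_i'$, where $L_i'$ is formed with $\sigma(w),\sigma(w')$. The bound $R\ge k-6N+4\ge g(\Gamma)+1$ holds for $\Gamma'$ too, as $k-6N+4$ involves only $k$ and $N=N'$. Hence, with $g=g(w)$,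
$$f_w(p_0+i)=f'_{\sigma(w)}(p_0'+i)\quad(0\le i\le g+1),\qquad\text{so}\qquad\Delta^jf_w(p_0)=\Delta^jf'_{\sigma(w)}(p_0')\quad(j\le g+1),$$
with $p_0,p_0'\ge1$. Let $g'=g'(\sigma(w))$. Since $\Delta^{g+1}f_w=0$, also $\Delta^{g+1}f'_{\sigma(w)}(p_0')=0$; by the positivity in (4), $g+1\le g'$ is impossible, so $g'\le g$. Since $\Delta^gf_w(p_0)=\mu-2\ne0$, also $\Delta^gf'_{\sigma(w)}(p_0')\ne0$, so $g'\ge g$. Thus $g'=g$, and $\mu'-2=\Delta^gf'_{\sigma(w)}(p_0')=\mu-2$. All labels agree at $w$ and $\sigma(w)$, for every $w\in V$, and $\sigma$ is an isomorphism of essential trees. So $\Gamma\cong\Gamma'$. $\blacksquare$
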